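\title{Finite $p$-groups of every nilpotency class whose automorphisms are all class preserving}

\begin{abstract}
An automorphism of a group is class preserving if it maps every element to a conjugate of that element. We show that for every prime $p$ and every $n\ge 2$ there are infinitely many finite $p$-groups of nilpotency class exactly $n$ all of whose automorphisms are class preserving. For $n\ge 3$ the groups are quotients of a semidirect product $(W/r^nW)\rtimes W$, where $W$ is the ring of integers of the unramified extension of $\mathbb{Q}_p$ of degree $f\ge3$ and $r\ge3$ is a power of $p$. The ring structure supplies many commutators, and a power relation twisted by the Frobenius destroys the symmetries that the ring structure brings with it. We compute the outer automorphism groups and show that the condition $f\ge3$ cannot be dropped within this family.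
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a group. An automorphism $\alpha$ of $G$ is \emph{class preserving} if $\alpha(x)$ is conjugate to $x$ for every $x\in G$. These automorphisms form a normal subgroup $\operatorname{Aut}_c(G)$ of $\operatorname{Aut}(G)$, and
\[
\operatorname{Inn}(G)\le \operatorname{Aut}_c(G)\le \operatorname{Aut}(G).
\]
A class preserving automorphism looks inner at each single element, but the conjugating element may vary. The quotient $\operatorname{Aut}(G)/\operatorname{Aut}_c(G)$ is the group of permutations that automorphisms induce on the set of conjugacy classes, so $\operatorname{Aut}(G)=\operatorname{Aut}_c(G)$ says that every conjugacy class of $G$ is a characteristic subset.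

For finite $p$-groups this is a severe condition, as the smallest cases show.

\begin{example}\label{ex:abelian}
Let $G\ne1$ be a finite abelian $p$-group. Conjugacy classes are single points, so $\operatorname{Aut}_c(G)=1$. If $\operatorname{Aut}(G)=1$, then inversion is trivial, so $G\cong\mathbb{F}_2^{\,d}$, and $GL_d(2)=1$ forces $d=1$. Thus $\mathbb{Z}/2$ is the only example of nilpotency class $1$. The condition also fails for the dihedral group $\langle \rho,\tau\mid \rho^4=\tau^2=1,\ \tau\rho\tau=\rho^{-1}\rangle$: the automorphism $\rho\mapsto\rho$, $\tau\mapsto\rho\tau$ moves $\tau$ out of its class $\{\tau,\rho^2\tau\}$.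
\end{example}

Finite $p$-groups with $\operatorname{Aut}(G)=\operatorname{Aut}_c(G)$ are known to exist in nilpotency class $2$ (Heineken, 1980) and in class $3$ (Malinowska, 1992). The following question is posed in \cite{Yadav}.

\medskip
\noindent\textbf{Question.} \emph{Let $n\ge4$ be an integer and $p$ a prime. Is there a finite $p$-group $G$ of nilpotency class $n$ with $\operatorname{Aut}(G)=\operatorname{Aut}_c(G)$?}
\medskip

The examples in class $2$ and $3$ suggest a positive answer, but each further term of the lower central series is a further layer in which an automorphism can move an element out of its class. We show that the answer is yes for every $n\ge4$ and every $p$, and we settle all classes at once.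

\begin{theorem}\label{thm:all}
Let $n\ge1$ and let $p$ be a prime. A finite $p$-group $G$ of nilpotency class exactly $n$ with $\operatorname{Aut}(G)=\operatorname{Aut}_c(G)$ exists if and only if $n\ge2$ or $p=2$. For $n\ge2$ there are infinitely many such groups.
\end{theorem}

For $n\ge3$ the examples belong to a family $G_\psi$, defined in Sections~\ref{sec:construction} and~\ref{sec:exp}. It depends on $n$, on a power $r=p^e\ge3$, on the degree $f$ of an unramified extension of $\mathbb{Q}_p$ with ring of integers $W$, and on an additive map $\psi$ from $R=W/rW$ to itself. Let $\sigma$ be the Frobenius automorphism of $W$ and $\zeta\in W$ a root of unity of order $p^f-1$.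

\begin{theorem}\label{thm:main}
Let $p$ be a prime, $n\ge3$, $f\ge3$ and $r=p^e\ge3$. For $\psi=\sigma+\zeta\sigma^2$ the group $G=G_\psi$ is a finite $p$-group of order $r^{f(2n-1)}$ and nilpotency class exactly $n$, with
\[
\operatorname{Aut}(G)=\operatorname{Aut}_c(G)\qquad\text{and}\qquad \operatorname{Out}(G)\cong(\mathbb{Z}/r)^{2f(f-1)}.
\]
\end{theorem}

Taking $f=3$, and $r=p$ for odd $p$ or $r=4$ for $p=2$, gives groups of order $p^{3(2n-1)}$ and $2^{6(2n-1)}$ respectively. Within the family, $f$ cannot be smaller.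

\begin{proposition}\label{prop:sharp}
Let $n\ge3$ and $r=p^e\ge3$. If $f\in\{1,2\}$, then $\operatorname{Aut}(G_\psi)\ne\operatorname{Aut}_c(G_\psi)$ for every additive map $\psi\colon R\to R$.
\end{proposition}

The main idea is already visible in class $2$, where the proof is linear algebra over a finite field (Section~\ref{sec:two}). Sections~\ref{sec:exp}--\ref{sec:end} treat class $n\ge3$.

\medskip
\noindent\textbf{Conventions.} We write $[x,y]=xyx^{-1}y^{-1}$, and $\operatorname{Inn}(x)$ for the automorphism $y\mapsto xyx^{-1}=[x,y]\,y$. The lower central series is $\gamma_1(G)=G$, $\gamma_{i+1}(G)=[\gamma_i(G),G]$, and $G$ has class $n$ if $\gamma_n(G)\ne1=\gamma_{n+1}(G)$. For a ring $R$, $\operatorname{End}(R)$ is the endomorphism ring of the \emph{additive} group of $R$, and an element of $R$ is identified with multiplication by it.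

\section{Rigidity and abundance}\label{sec:conditions}

The equality $\operatorname{Aut}(G)=\operatorname{Aut}_c(G)$ imposes two conditions that pull in opposite directions.

\emph{Rigidity.} If $\alpha$ is class preserving, then $\alpha(g)=[x,g]\,g$ for some $x$ depending on $g$, so $\alpha$ acts trivially on $G/G'$. Hence no automorphism of $G$ may be visible on $G/G'$.

\emph{Abundance.} Call an automorphism \emph{central} if it acts trivially on $G/Z$, where $Z=Z(G)$, and let $\operatorname{Aut}_z(G)$ be the group of central automorphisms. There are many of them, and they cannot be designed away.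

\begin{lemma}\label{lem:central}
Let $G$ be a group with center $Z$.
\begin{enumerate}
\item[(a)] If $\alpha\in\operatorname{Aut}_z(G)$, then $h(g)=\alpha(g)g^{-1}$ is a homomorphism $G\to Z$, and $\alpha$ is class preserving if and only if for every $g$ there is an $x$ with $h(g)=[x,g]$.
\item[(b)] If $Z\le G'$, then $\alpha\mapsto h$ is an isomorphism $\operatorname{Aut}_z(G)\to\operatorname{Hom}(G,Z)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $h$ takes central values, $h(gg')gg'=\alpha(g)\alpha(g')=h(g)h(g')gg'$. The equation $h(g)g=xgx^{-1}$ is equivalent to $h(g)=[x,g]$.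

(b) For $h\in\operatorname{Hom}(G,Z)$ the map $\alpha_h(g)=h(g)g$ is an endomorphism of $G$. Every such $h$ kills $G'$, hence $Z$, so $\alpha_h(\alpha_{h'}(g))=\alpha_h(h'(g)g)=h'(g)h(g)g$. Thus $\alpha_h\alpha_{h'}=\alpha_{hh'}$, each $\alpha_h$ is invertible, and $h\mapsto\alpha_h$ is inverse to $\alpha\mapsto h$.
\end{proof}

Let $G$ be a finite $p$-group with $Z\le G'$. If $g\notin G'G^p$ and $z\in Z$ has order $p$, then a linear form on the $\mathbb{F}_p$-vector space $G/G'G^p$ gives a homomorphism $h\colon G\to\langle z\rangle$ with $h(g)=z$. So if $\operatorname{Aut}(G)=\operatorname{Aut}_c(G)$, then every central element of order $p$ is a commutator $[x,g]$, for each such $g$ separately.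

A field structure provides this abundance of commutators.

\begin{example}\label{ex:heis}
Let $p$ be odd, $q=p^f$, $V=\mathbb{F}_q^2$, and $B\big((a,w),(b,v)\big)=wb-va$. Let $H=V\times\mathbb{F}_q$ with product $(x,z)(y,z')=(x+y,\,z+z'+\frac12B(x,y))$. Then $[(x,z),(y,z')]=(0,B(x,y))$, so $H'=Z(H)=0\times\mathbb{F}_q$, and $B(\,\cdot\,,y)$ is onto $\mathbb{F}_q$ for $y\ne0$. By Lemma~\ref{lem:central} all central automorphisms are class preserving. Rigidity fails badly: every $M\in GL_2(q)$ gives the automorphism $(x,z)\mapsto(Mx,\det(M)z)$.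
\end{example}

The group $H$ has exponent $p$, so its power map carries no information. We keep a commutator map of this kind, which secures abundance and forces automorphisms to be semilinear, and we choose a power map that no nontrivial semilinear map respects.

\section{Unramified rings and the construction}\label{sec:construction}

\subsection*{Unramified rings}
Let $f\ge1$ and $q=p^f$. Let $K/\mathbb{Q}_p$ be the unramified extension of degree $f$ and $W$ its ring of integers. We use the following standard facts. The ring $W$ is a complete discrete valuation ring with maximal ideal $pW$ and residue field $\mathbb{F}_q$, and it is a free $\mathbb{Z}_p$-module of rank $f$. We let $\nu$ be the valuation with $\nu(p)=1$. The group $\operatorname{Gal}(K/\mathbb{Q}_p)$ is cyclic of order $f$, generated by the Frobenius $\sigma$, which satisfies $\sigma(x)\equiv x^p \pmod{p}$ on $W$. There is a root of unity $\zeta\in W$ of order $q-1$; its residue generates $\mathbb{F}_q^\times$, and $W=\mathbb{Z}_p[\zeta]$.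

The quotients $W/p^mW$ behave like $\mathbb{F}_q$ in the respects that we need: they have few automorphisms and no derivations, and the powers of $\sigma$ are independent. A \emph{derivation} is an additive map $D$ with $D(xy)=xD(y)+yD(x)$.

\begin{lemma}\label{lem:ring}
Let $m\ge1$ and $R_m=W/p^mW$.
\begin{enumerate}
\item[(a)] Every ring automorphism of $R_m$ is induced by a unique element of $\langle\sigma\rangle$. If $s\in\langle\sigma\rangle$ and $s(\zeta)\equiv\zeta\pmod p$, then $s=1$.
\item[(b)] Every derivation of $R_m$ is zero.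
\item[(c)] If $c_0,\dots,c_{f-1}\in R_m$ and $\sum_i c_i\sigma^i(x)=0$ for all $x\in R_m$, then all $c_i$ are $0$.
\item[(d)] $\operatorname{End}(R_m)=\bigoplus_{i=0}^{f-1}R_m\sigma^i$.
\end{enumerate}
\end{lemma}

\begin{proof}
Since $W=\mathbb{Z}_p[\zeta]$, the additive group of $R_m$ is generated by the powers of $\zeta$. The residues $\zeta^{p^i}$ of the elements $\sigma^i(\zeta)$, $0\le i<f$, are distinct because the residue of $\zeta$ has order $q-1$.

(a) The last remark gives the second statement and the uniqueness. For existence, first let $x$ and $x+h$ be roots of $X^{q-1}-1$ in $R_m$ with $h\in pR_m$. Expanding, $0=h\big((q-1)x^{q-2}+hy\big)$ for some $y$, and the bracket is a unit, so $h=0$. Hence such a root is determined by its residue. A ring automorphism $\phi$ of $R_m$ induces $x\mapsto x^{p^i}$ on $\mathbb{F}_q$ for some $i$. Then $\phi(\zeta)$ and $\sigma^i(\zeta)$ are roots of $X^{q-1}-1$ with the same residue, so they are equal, and $\phi=\sigma^i$.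

(b) From $D(1)=2D(1)$ we get $D(1)=0$. Then $0=D(\zeta^{q-1})=(q-1)\zeta^{q-2}D(\zeta)$ gives $D(\zeta)=0$, so $D$ kills all powers of $\zeta$.

(c) Taking $x=\zeta^j$ for $0\le j<f$ gives a linear system for the $c_i$ whose determinant is the Vandermonde product $\prod_{i<k}(\sigma^k(\zeta)-\sigma^i(\zeta))$, a unit.

(d) By (c) the sum is direct and has $|R_m|^f=p^{mf^2}$ elements. Since $R_m\cong(\mathbb{Z}/p^m)^f$ additively, this is the order of $\operatorname{End}(R_m)$.
\end{proof}

\subsection*{The groups}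
Let $r=p^e$ with $e\ge1$, let $n\ge2$, and put
\[
R=W/rW,\qquad A=W/r^nW .
\]
Bars denote reduction modulo $r$, from $W$ or from $A$ to $R$. Multiplication by $r^{n-1}$ induces an isomorphism $R\to r^{n-1}A$, written $x\mapsto r^{n-1}x$, and $r^{n-1}A$ is the set of $a\in A$ with $ra=0$.

We let the additive group $W$ act on $A$ through multiplication by units that are congruent to $1$ modulo $r$. So let $t\colon W\to W$ be a function such that $\varepsilon(w)=1+r\,t(w)$ satisfies
\begin{equation}\label{eq:action}
\varepsilon(w+v)\equiv\varepsilon(w)\varepsilon(v)\pmod{r^n},\qquad \varepsilon(r^{n-1}W)\subseteq 1+r^nW .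
\end{equation}
Let $\Gamma=A\rtimes W$, with product $(a,w)(b,v)=(a+\varepsilon(w)b,\,w+v)$. For $\psi\in\operatorname{End}(R)$ put
\[
N_\psi=\{(-r^{n-1}\psi(\bar x),\,r^{n-1}x):x\in W\},\qquad G_\psi=\Gamma/N_\psi .
\]
The subgroup $r^{n-1}W$ acts trivially on $A$ by \eqref{eq:action}, and $W$ acts trivially on $r^{n-1}A$. Hence $N_\psi$ is a central subgroup of $\Gamma$, and it meets $A$ trivially. We identify $A$, still written additively, with its image in $G_\psi$, and we let $E(w)$ be the image of $(0,w)$. Then $E\colon W\to G_\psi$ is a homomorphism, $E(w)aE(w)^{-1}=\varepsilon(w)a$, and every element of $G_\psi$ has the form $aE(w)$.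

\begin{lemma}\label{lem:formulas}
In $G_\psi$, for $a,b\in A$, $w,v,x\in W$ and $N\ge1$,
\begin{align}
E(r^{n-1}x)&=r^{n-1}\psi(\bar x)\in r^{n-1}A,\label{eq:rel}\\
[aE(w),bE(v)]&=r\big(t(w)b-t(v)a\big)\in A,\label{eq:comm}\\
(aE(v))^N&=\Big(\sum_{0\le i<N}\varepsilon(v)^i\Big)a\cdot E(Nv).\label{eq:pow}
\end{align}
The element $aE(w)$ determines $w$ modulo $r^{n-1}W$ and $a$ modulo $r^{n-1}A$. Moreover $G_\psi/A\cong W/r^{n-1}W$, $|G_\psi|=r^{f(2n-1)}$, and
\begin{equation}\label{eq:ab}
\pi\colon G_\psi\to R\oplus W/r^{n-1}W,\qquad aE(w)\mapsto(\bar a,\ w+r^{n-1}W)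
\end{equation}
is a surjective homomorphism with kernel $rA$.
\end{lemma}

\begin{proof}
Formula \eqref{eq:rel} holds because $(0,r^{n-1}x)=(r^{n-1}\psi(\bar x),0)\,(-r^{n-1}\psi(\bar x),r^{n-1}x)$ in $\Gamma$. For \eqref{eq:comm}, let $g=aE(w)$ and $g'=bE(v)$. Then $gg'=(a+\varepsilon(w)b)E(w+v)$ and $g'g=(b+\varepsilon(v)a)E(w+v)$, so $[g,g']=gg'(g'g)^{-1}=(\varepsilon(w)-1)b-(\varepsilon(v)-1)a$. Formula \eqref{eq:pow} follows by induction from $aE(v)\cdot a'E(Nv)=(a+\varepsilon(v)a')E((N+1)v)$. Two elements of $\Gamma$ with the same image differ by an element of the central subgroup $N_\psi$, which gives the statement on $w$ and $a$ and shows that $\pi$ is well defined. We have $G_\psi/A=\Gamma/AN_\psi\cong W/r^{n-1}W$, so $|G_\psi|=r^{fn}r^{f(n-1)}$. The map $\pi$ is a homomorphism because $\varepsilon(w)\equiv1\pmod r$, and its kernel is $rA\cdot E(r^{n-1}W)=rA$ by \eqref{eq:rel}.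
\end{proof}

The commutator formula \eqref{eq:comm} does not involve $\psi$. The twist $\psi$ enters only through \eqref{eq:rel}, which says that $E(x)^{r^{n-1}}=r^{n-1}\psi(\bar x)$. So $\psi$ can be chosen for rigidity without any loss of abundance.

\section{Class two}\label{sec:two}

Take $n=2$, $r=p$ and $t(w)=w$. Condition \eqref{eq:action} holds because $(1+pw)(1+pv)\equiv1+p(w+v)\pmod{p^2}$, for every prime $p$. Here $R=\mathbb{F}_q$ and $A=W/p^2W$.

\begin{proposition}\label{prop:two}
Let $p$ be a prime, $f\ge3$, $n=2$, $r=p$, $t(w)=w$ and $\psi=\sigma+\zeta\sigma^2$. Then $G=G_\psi$ has order $p^{3f}$ and class $2$, and $\operatorname{Aut}(G)=\operatorname{Aut}_c(G)$.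
\end{proposition}

The smallest instance has order $2^9$, with $R=\mathbb{F}_8$ and $\psi(x)=x^2+\zeta x^4$.

\begin{proof}
\emph{Structure.} By \eqref{eq:comm}, $[aE(w),bE(v)]=p(wb-va)$. So $G'=pA$, and $aE(w)$ is central if and only if $\bar a=\bar w=0$, that is, if and only if it lies in $\ker\pi=pA$. Thus $G'=Z(G)=pA=:Z$, and $G$ has class $2$. Identify $Z$ with $\mathbb{F}_q$ by $x\mapsto px$, and $V=G/Z$ with $\mathbb{F}_q^2$ by $\pi$. The commutator induces the form $B\big((a,w),(b,v)\big)=wb-va$ of Example~\ref{ex:heis}. As $Z$ is central of exponent $p$, the $p$-th power of an element depends only on its image in $V$. Since $\sum_{i<p}(1+pw)^i\equiv p+\binom p2pw\pmod{p^2}$, formulas \eqref{eq:pow} and \eqref{eq:rel} show that the $p$-th power map induces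
\[
P\colon V\to\mathbb{F}_q,\qquad P(a,w)=a+\psi(w)+\kappa aw,
\]
where $\kappa=\binom p2\bmod p$ is $1$ for $p=2$ and $0$ for $p$ odd.

Let $\alpha\in\operatorname{Aut}(G)$ induce the additive bijections $g$ of $V$ and $h$ of $Z=\mathbb{F}_q$. Then $B(gx,gy)=h(B(x,y))$ and $P\circ g=h\circ P$.

\emph{Commutators force semilinearity.} For $\lambda\in\mathbb{F}_q$ let $T=g\lambda g^{-1}$. Then
\[
B(Tx,y)=h\big(B(\lambda g^{-1}x,g^{-1}y)\big)=h\big(B(g^{-1}x,\lambda g^{-1}y)\big)=B(x,Ty).
\]
For $\xi\in\mathbb{F}_q$ this gives $B(x,T\xi y)=B(Tx,\xi y)=\xi B(Tx,y)=\xi B(x,Ty)=B(x,\xi Ty)$, and $B$ is nondegenerate, so $T$ is $\mathbb{F}_q$-linear. Also $B(Tx,x)=h\big(\lambda B(g^{-1}x,g^{-1}x)\big)=0$, so $Tx\in\mathbb{F}_qx$ for all $x$. A linear map for which every nonzero vector is an eigenvector is a scalar; call it $s(\lambda)$. The map $\lambda\mapsto g\lambda g^{-1}$ is an injective ring homomorphism, so $s$ is an automorphism of $\mathbb{F}_q$, a power of $\sigma$. Since $g(\lambda x)=s(\lambda)g(x)$, we have $g=M\circ s$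 with $s$ acting on coordinates and $M=(m_{ij})\in GL_2(q)$. With $\Delta=\det M$ we get $h(B(x,y))=B(Msx,Msy)=\Delta\,s(B(x,y))$, so $h=\Delta s$.

\emph{Powers force $g=1$.} Apply $P\circ g=h\circ P$ to $s^{-1}(a,w)$:
\begin{equation}\label{eq:two}
P(m_{11}a+m_{12}w,\ m_{21}a+m_{22}w)=\Delta\big(a+s\psi s^{-1}(w)+\kappa aw\big).
\end{equation}
When $\kappa\neq0$ we have $p=2$ and $x^2=\sigma(x)$, so the two specializations below are identities between combinations of $1,\sigma,\sigma^2$. These three maps are distinct powers of $\sigma$ because $f\ge3$, and Lemma~\ref{lem:ring}(c) allows us to compare coefficients. Putting $w=0$ in \eqref{eq:two} gives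
\[
m_{11}a+\big(\sigma(m_{21})+\kappa m_{11}m_{21}\big)\sigma(a)+\zeta\sigma^2(m_{21})\sigma^2(a)=\Delta a .
\]
The coefficient of $\sigma^2$ gives $m_{21}=0$. Then $m_{11}=\Delta=m_{11}m_{22}\ne0$, so $m_{22}=1$. Putting $a=0$ in \eqref{eq:two} now gives
\[
m_{12}w+(1+\kappa m_{12})\sigma(w)+\zeta\sigma^2(w)=m_{11}\sigma(w)+m_{11}s(\zeta)\sigma^2(w).
\]
Hence $m_{12}=0$, then $m_{11}=1$, then $s(\zeta)=\zeta$, and $s=1$ by Lemma~\ref{lem:ring}(a). So $g=1$ and $\alpha$ is central.

\emph{Central automorphisms.} Write $\alpha(x)=h_0(x)x$ with $h_0\in\operatorname{Hom}(G,Z)$. If $x\in Z=G'$, then $h_0(x)$ is trivial. If $x\notin Z$, then $\{[y,x]:y\in G\}=Z$, because $B$ is $\mathbb{F}_q$-bilinear and nondegenerate. By Lemma~\ref{lem:central}(a), $\alpha$ is class preserving.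
\end{proof}

\begin{remark}\label{rem:shape}
The proof explains the shape of $\psi$. Let $p$ be odd, let $\psi=\sum_i\psi_i\sigma^i$ be arbitrary, and take $m_{21}=0$, $m_{22}=1$, $m_{11}=c$, $m_{12}=d$. Then \eqref{eq:two} reduces to
\begin{equation}\label{eq:key}
c\,s\psi s^{-1}=\psi+d ,
\end{equation}
that is, $c\,s(\psi_0)=\psi_0+d$ and $c\,s(\psi_i)=\psi_i$ for $i\ge1$. The coefficient $\psi_0$ imposes nothing, since $d$ absorbs it. A single nonzero $\psi_i$ with $i\ge1$ still allows $s=\sigma$, $c=\psi_i/\sigma(\psi_i)$. With two nonzero coefficients $\psi_1,\psi_2$, the automorphism $s$ must fix $\psi_2/\psi_1$, and the ratio $\zeta$ forces $s=1$ and then $c=1$. Two nontrivial powers of $\sigma$ exist only if $f\ge3$.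
\end{remark}

\section{The exponential action and class $n\ge3$}\label{sec:exp}

For $n\ge3$ the map $w\mapsto1+rw$ is no longer multiplicative modulo $r^n$, and we replace it by a true homomorphism $W\to1+rW$. From now on $r=p^e\ge3$, which means $e>1/(p-1)$. Under this condition the series $\exp(y)=\sum_{m\ge0} y^m/m!$ converges on $rW$ and defines a group isomorphism $rW\to1+rW$ \cite[II.5.5]{Neukirch}. (For $r=2$ no such isomorphism exists, since $1+2W$ contains $-1$ and $W$ is torsion free.) Put
\[
\varepsilon(w)=\exp(rw),\qquad t(w)=\frac{\varepsilon(w)-1}{r}\qquad(w\in W).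
\]

\begin{lemma}\label{lem:t}
\begin{enumerate}
\item[(T1)] The map $t\colon W\to W$ is bijective and commutes with $\sigma$; moreover $\nu(t(w))=\nu(w)$ and $t(p^jW)=p^jW$ for $j\ge0$.
\item[(T2)] $t(w+v)=t(w)+\varepsilon(w)t(v)=t(w)+t(v)+r\,t(w)t(v)$. The map $t$ induces a bijection of $W/r^iW$ for each $i\ge 1$, and an additive automorphism $\bar t$ of $R$.
\item[(T3)] If $w\in r^iW$ with $i\ge1$, then $t(w)\equiv w\pmod{r^{i+1}}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $\exp(y)=1+y\rho(y)$ with $\rho(y)=\sum_{m\ge1}y^{m-1}/m!$, so that $t(w)=w\rho(rw)$. Since $\nu(m!)\le(m-1)/(p-1)$, the $m$-th term of $\rho(y)$ has valuation at least $(m-1)\big(\nu(y)-\frac1{p-1}\big)$. For $y\in rW$ and $m\ge2$ this is positive, so $\rho(y)\in1+pW$. For $y\in r^2W$ and $m\ge2$ it is at least $2e-1\ge e$, so $\rho(y)\in1+rW$.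

(T1) The map $t$ is bijective because $\exp\colon rW\to1+rW$ is. It commutes with $\sigma$ because $\sigma$ is continuous and the series has rational coefficients. It preserves $\nu$ because $\rho(rw)$ is a unit, and a bijection that preserves $\nu$ maps $p^jW$ onto itself.

(T2) The formula is $\varepsilon(w+v)=\varepsilon(w)\varepsilon(v)$ written in terms of $t$. It gives $t(w')-t(w)=\varepsilon(w)t(w'-w)$, so $\nu(t(w')-t(w))=\nu(w'-w)$, and $t$ induces a bijection modulo $r^i$. Modulo $r$ the formula says that $\bar t$ is additive.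

(T3) Here $rw\in r^2W$, so $t(w)-w=w(\rho(rw)-1)\in r^{i+1}W$.
\end{proof}

The map $\bar t$ need not be the identity: for $r=4$ the terms of $\rho(4w)$ with $m\ge3$ have valuation at least $2$, so $t(w)\equiv w+2w^2\pmod4$. For this reason we carry $t$ through the computations. We fix $w_1\in W$ with $t(w_1)=1$.

Condition \eqref{eq:action} holds by (T1) and (T2). \emph{For the rest of the paper $n\ge3$, and $G_\psi$ denotes the group of Section~\ref{sec:construction} formed with this $t$.} This is the group in Theorem~\ref{thm:main} and Proposition~\ref{prop:sharp}.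

\begin{lemma}\label{lem:structure}
Let $G=G_\psi$ with $\psi\in\operatorname{End}(R)$ arbitrary. Then:
\begin{enumerate}
\item[(a)] $\gamma_{i+1}(G)=r^iA$ for $i\ge1$, so $G$ has class exactly $n$;
\item[(b)] $Z:=Z(G)=r^{n-1}A\cong R$;
\item[(c)] $C:=C_G(G')=A\,E(r^{n-2}W)$, and $G/C\cong W/r^{n-2}W$ via $E$;
\item[(d)] $\{g\in G:[g,G]\le Z\}=r^{n-2}A\,E(r^{n-2}W)$.
\end{enumerate}
\end{lemma}

\begin{proof}
We use \eqref{eq:comm} and (T1) throughout.

(a) All commutators lie in $rA$, and $[E(w_1),b]=rb$, so $G'=rA$. For $a\in r^iA$ we have $[bE(v),a]=r\,t(v)a\in r^{i+1}A$, and $v=w_1$ gives all of $r^{i+1}A$. Finally $r^{n-1}A\ne0=r^nA$.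

(b) The element $aE(w)$ centralizes $A$ if and only if $r\,t(w)\in r^nW$, that is $w\in r^{n-1}W$, and then $aE(w)\in A$ by \eqref{eq:rel}. An element $a\in A$ is central if and only if $r\,t(v)a=0$ for all $v$, that is $ra=0$.

(c) The element $aE(w)$ centralizes $rA$ if and only if $r^2t(w)\in r^nW$, that is $w\in r^{n-2}W$. The isomorphism follows from $G/A\cong W/r^{n-1}W$.

(d) We need $r(t(w)b-t(v)a)\in r^{n-1}A$ for all $b,v$. The choices $(b,v)=(1,0)$ and $(0,w_1)$ give $w\in r^{n-2}W$ and $a\in r^{n-2}A$, and these conditions suffice.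
\end{proof}

Abundance holds for every $\psi$. The center now has exponent $r$, so it has several layers $p^jZ$. An element that is divisible by $p^j$ has fewer commutators, but homomorphisms to $Z$ also take fewer values on it, and the two effects match.

\begin{lemma}\label{lem:abundance}
Every central automorphism of $G=G_\psi$ is class preserving.
\end{lemma}

\begin{proof}
Let $\alpha(g)=h(g)g$ with $h\in\operatorname{Hom}(G,Z)$, and let $g=aE(w)$. Let $j$ be the largest integer with $0\le j\le e$, $a\in p^jA$ and $w\in p^jW$. Writing $a=p^ja'$ and $w=p^jw'$, we get $h(g)=p^j\big(h(a')+h(E(w'))\big)\in p^jZ$. If $j=e$, then $h(g)=0$ because $rZ=0$. Let $j<e$. Then $w'$ or $a'$ is a unit. If $w'$ is a unit, then $\nu(t(w))=j$, and $[r^{n-2}b,g]=-r^{n-1}t(w)b$ runs over $p^jZ$ as $b$ runs over $A$. If $a'$ is a unit, then $[E(r^{n-2}x),g]=r\,t(r^{n-2}x)a$ runs over $r\cdot r^{n-2}Wa=p^jZ$ as $x$ runs over $W$, by (T1). In both cases $h(g)$ is a commutator $[y,g]$, and Lemma~\ref{lem:central}(a) applies.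
\end{proof}

\section{Visible isomorphisms and the condition $f\ge3$}\label{sec:visible}

The symmetries $c,s,d$ of Remark~\ref{rem:shape} exist in class $n$ as automorphisms of $\Gamma$, and they permute the subgroups $N_\psi$.

\begin{lemma}\label{lem:iso}
Let $\psi\in\operatorname{End}(R)$.
\begin{enumerate}
\item[(a)] For $c\in W^\times$ and $s\in\langle\sigma\rangle$, the map $(a,w)\mapsto(c\,s(a),s(w))$ induces an isomorphism $\Phi_{c,s}\colon G_\psi\to G_{cs\psi s^{-1}}$. If $c=\varepsilon(v)$, then $\Phi_{c,1}=\operatorname{Inn}(E(v))$.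
\item[(b)] For $d\in W$, the map $(a,w)\mapsto(a+t(w)d,\,w)$ induces an isomorphism $\Theta_d\colon G_{\psi+\bar d}\to G_\psi$.
\item[(c)] If $c\,s\psi s^{-1}=\psi+\bar d$ in $\operatorname{End}(R)$ and $(\bar c,s)\ne(1,1)$, then $\Theta_d\Phi_{c,s}$ is an automorphism of $G_\psi$ that is not class preserving.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map is an automorphism of $\Gamma$ because $s(\varepsilon(w))=\varepsilon(s(w))$ by (T1). It sends $(-r^{n-1}\psi(\bar x),r^{n-1}x)$ to $(-r^{n-1}cs\psi s^{-1}(\bar y),r^{n-1}y)$ with $y=s(x)$. For the last claim, $E(v)\,aE(w)\,E(v)^{-1}=\varepsilon(v)a\,E(w)$, and $\bar c=1$.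

(b) The first coordinate of the image of $(a,w)(b,v)$ is $a+\varepsilon(w)b+t(w+v)d$, and that of the product of the images is $a+t(w)d+\varepsilon(w)(b+t(v)d)$. They agree by (T2). By (T3), $t(r^{n-1}x)d=r^{n-1}xd$ in $A$, so $(-r^{n-1}(\psi(\bar x)+\bar d\bar x),\,r^{n-1}x)$ is sent to $(-r^{n-1}\psi(\bar x),\,r^{n-1}x)$.

(c) The composite is an automorphism of $G_\psi$ with $a\mapsto c\,s(a)$ and $E(w)\mapsto t(s(w))d\cdot E(s(w))$. By \eqref{eq:ab}, $\pi$ identifies $G_\psi/G_\psi'$ with $R\oplus W/r^{n-1}W$. If $s\ne1$, then $E(\zeta)$ is moved modulo $G_\psi'$, since $s(\zeta)\not\equiv\zeta\pmod p$. If $s=1$ and $\bar c\ne1$, then $1\in A$ is moved modulo $G_\psi'$. A class preserving automorphism is trivial on $G_\psi/G_\psi'$.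
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
We find $c,s,d$ as in Lemma~\ref{lem:iso}(c), using Lemma~\ref{lem:ring}(d). If $f=1$, then $\psi$ is multiplication by some $\psi_0\in R$. Take $s=1$, $c=-1$ and $\bar d=-2\psi_0$; here $\bar c\ne1$ because $r\ge3$. If $f=2$, then $\psi=\psi_0+\psi_1\sigma$ with $\psi_0,\psi_1\in R$. Write $\psi_1=p^ju$ with $u$ a unit of $R$ and $0\le j\le e$. Take $s=\sigma\ne1$, let $c$ be a lift of $u/\sigma(u)$, and let $\bar d=c\,\sigma(\psi_0)-\psi_0$. Then $c\,\sigma(\psi_1)=\psi_1$, and so $c\,\sigma\psi\sigma^{-1}=c\,\sigma(\psi_0)+c\,\sigma(\psi_1)\sigma=\psi+\bar d$.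
\end{proof}

\section{All automorphisms of $G_\psi$}\label{sec:aut}

\begin{proposition}\label{prop:aut}
Let $n\ge3$, $f\ge3$, $r\ge3$ and $\psi=\sigma+\zeta\sigma^2$. Every automorphism of $G=G_\psi$ is the product of an inner automorphism and a central automorphism.
\end{proposition}

The proof follows the pattern of class $2$: commutators reduce an automorphism to finitely many parameters (Lemmas~\ref{lem:semi} and~\ref{lem:linear}, valid for all $\psi$), and two power computations, one on $A$ and one on $E(W)$, remove them (Lemma~\ref{lem:mu} and the final step). Two difficulties are new. We do not know in advance that $A$ is characteristic; we only know this for $C=C_G(G')\ge A$. And an automorphism that is semilinear on most of $G'$ still has error terms in the last layer.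

\subsection*{Semilinearity}
In class $2$ the field was recovered from the form $B$. Now $G/C$ acts faithfully on $G'=rA$ by ring multiplications, and both $G'$ and $C$ are characteristic, so the ring can be recovered from this action. The semilinear part of an automorphism is then removed with $\Phi_{c,s}$, at the price of changing the source group from $G_\psi$ to some $G_{\psi_1}$. We write $E_1$ for the map $E$ of $G_{\psi_1}$ and regard $A$ as a subgroup of both groups; $Z=r^{n-1}A$ and $C$ are as in Lemma~\ref{lem:structure} for $G_\psi$. An isomorphism $\theta\colon G_{\psi_1}\to G_\psi$ maps $rA$ onto $rA$, since these are the derived subgroups. We call $\theta$ \emph{normalized} if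
\begin{equation}\label{eq:norm}
\theta(y)\equiv y \pmod Z\ \ (y\in rA),\qquad \theta(E_1(w))\in A\,E(w+r^{n-2}W),\qquad\theta(A)\subseteq C .
\end{equation}

\begin{lemma}\label{lem:semi}
Let $\psi\in\operatorname{End}(R)$ and $\alpha\in\operatorname{Aut}(G_\psi)$. There are $c\in W^\times$ and $s\in\langle\sigma\rangle$ such that, with $\psi_1=cs\psi s^{-1}$, the isomorphism $\alpha\circ\Phi_{c,s}^{-1}\colon G_{\psi_1}\to G_\psi$ is normalized.
\end{lemma}

\begin{proof}
The automorphism $\alpha$ preserves $rA$, $Z$ and $C$. Let $\beta=\alpha|_{rA}$ and $S=W/r^{n-2}W$, which is nonzero because $n\ge3$. Let $w\mapsto w^*$ be the automorphism of $G/C\cong S$ induced by $\alpha$. By (T2), $t$ induces a bijection of $S$, so there is a bijection $x\mapsto x'$ of $S$ with $t(w)'=t(w^*)$. An element of the coset $E(w)C$ acts on $rA$ by conjugation as multiplication by $1+r\,t(w)$, and this depends only on $t(w)$ modulo $r^{n-2}$. Applying $\alpha$ to $E(w)yE(w)^{-1}=(1+r\,t(w))y$ gives $\beta\big((1+r\,t(w))y\big)=(1+r\,t(w^*))\beta(y)$.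 Hence $\beta(rxy)=rx'\beta(y)$ for $x\in S$, $y\in rA$. Lift $x,x'$ to $W$. Since $\beta$ is additive, $r\big(\beta(xy)-x'\beta(y)\big)=0$, that is $\beta(xy)\equiv x'\beta(y)\pmod Z$.

Identify $rA/Z$ with $S$ by $x\mapsto rx$. The additive bijection $\beta_0$ of $S$ induced by $\beta$ satisfies $\beta_0(xy)=x'\beta_0(y)$. With $u=\beta_0(1)$ we have $\beta_0(x)=x'u$, and $u$ is a unit because $\beta_0$ is onto. So $x'=\beta_0(x)u^{-1}$ is additive in $x$, and $(xy)'u=x'\beta_0(y)=x'y'u$ shows that it is multiplicative; also $1'=1$. By Lemma~\ref{lem:ring}(a), $x'=s(x)$ for some $s\in\langle\sigma\rangle$. Let $c\in W^\times$ lift $u$. Then $\beta_0(x)=c\,s(x)$, and $t(w^*)=s(t(w))=t(s(w))$ in $S$ gives $w^*=s(w)$.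

Now $\Phi_{c,s}^{-1}$ sends $rx$ to $r\,s^{-1}(c^{-1}x)$, sends $E_1(w)$ to $E(s^{-1}(w))$, and maps $A$ to $A$. The three conditions in \eqref{eq:norm} follow from $\beta_0=cs$, from $w^*=s(w)$, and from $\alpha(C)=C$.
\end{proof}

\subsection*{Linearization of the error terms}
A normalized isomorphism is described by error functions about which we know nothing yet, not even additivity. The commutator relations $[E_1(w),a]=r\,t(w)a$ and $[a,b]=0$ show that modulo $r$ they are governed by a few constants. The main point is that the error on $rA$ satisfies a Leibniz rule, and $R$ has no derivations.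

\begin{lemma}\label{lem:linear}
Let $\psi,\psi_1\in\operatorname{End}(R)$ and let $\alpha_1\colon G_{\psi_1}\to G_\psi$ be normalized. There are $v\in W$, $\mu,\omega\in R$, and functions $\tau\colon A\to A$, $m\colon A\to W$, $\delta\colon W\to A$, $k\colon W\to W$ such that $\alpha_2=\operatorname{Inn}(E(v))\circ\alpha_1$ satisfies, for all $a\in A$ and $w\in W$,
\begin{align*}
\alpha_2(a)&=\tau(a)E(r^{n-2}m(a)), & \tau(a)&\equiv a\pmod Z,\quad \overline{m(a)}=\mu\bar a,\\
\alpha_2(E_1(w))&=\delta(w)E(w+r^{n-2}k(w)), & \overline{k(w)}&=\omega\,\overline{t(w)}+\mu\,\overline{\delta(w)},\\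
\alpha_2(ra)&=ra+r^{n-1}\omega\bar a .
\end{align*}
\end{lemma}

\begin{proof}
Let $\theta$ be any normalized isomorphism. By \eqref{eq:norm} we can choose functions with
\[
\theta(a)=\tau(a)E(r^{n-2}m(a)),\qquad\theta(E_1(w))=\delta(w)E(w+r^{n-2}k(w)).
\]
Since $n-2\ge1$, (T3) gives $t(r^{n-2}x)\equiv r^{n-2}x\pmod{r^{n-1}}$, and then (T2) gives $t(w+r^{n-2}x)\equiv t(w)+r^{n-2}x\pmod{r^{n-1}}$. Apply $\theta$ to $[E_1(w),a]=r\,t(w)a$ and use \eqref{eq:comm}:
\begin{equation}\label{eq:five}
\theta(r\,t(w)a)=r\,t(w)\tau(a)+r^{n-1}k(w)\tau(a)-r^{n-1}m(a)\delta(w).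
\end{equation}
For $w=w_1$ this gives $ra\equiv r\tau(a)\pmod Z$ by \eqref{eq:norm}. So $\tau(a)=a+r^{n-2}\ell(a)$ with $\ell(a)\in W$, and in particular $\overline{\tau(a)}=\bar a$. Again by \eqref{eq:norm}, $\theta(ra)=ra+r^{n-1}\chi(a)$ with $\chi\colon A\to R$ additive. Since $\theta(r^2a)-r^2a=r(\theta(ra)-ra)=0$, the map $\chi$ kills $rA$, and we regard it as an element of $\operatorname{End}(R)$. Canceling $r\,t(w)a$ in \eqref{eq:five} leaves an identity in $Z\cong R$. Omitting bars on $a$ and $t(w)$,
\begin{equation}\label{eq:six}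
\chi(t(w)a)=t(w)\,\overline{\ell(a)}+\overline{k(w)}\,a-\overline{m(a)}\;\overline{\delta(w)} .
\end{equation}

\emph{The function $m$.} As $A$ is abelian, \eqref{eq:comm} gives $0=[\theta(a),\theta(b)]=r^{n-1}\big(m(a)b-m(b)a\big)$. Taking $b=1$ yields $\overline{m(a)}=\mu a$ with $\mu=\overline{m(1)}$.

\emph{The functions $\chi,\ell,k$.} Put $\eta(w)=\overline{k(w)}-\mu\,\overline{\delta(w)}$ and $\omega=\eta(w_1)$. Then \eqref{eq:six} reads $\chi(t(w)a)=t(w)\overline{\ell(a)}+\eta(w)a$. The case $w=w_1$ gives $\overline{\ell(a)}=\chi(a)-\omega a$, and the case $a=1$ gives $\eta(w)=\chi(t(w))-t(w)\overline{\ell(1)}$. Substitute both, use $\omega+\overline{\ell(1)}=\chi(1)$, and recall that $t(w)$ takes every value $x\in R$: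
\[
\chi(xa)=x\chi(a)+a\chi(x)-\chi(1)xa\qquad(x,a\in R).
\]
So $D(x)=\chi(x)-\chi(1)x$ satisfies $D(xa)=x\chi(a)+a\chi(x)-2\chi(1)xa=xD(a)+aD(x)$, and $D=0$ by Lemma~\ref{lem:ring}(b). With $\lambda=\chi(1)-\omega$ we obtain
\begin{equation}\label{eq:seven}
\chi(x)=(\lambda+\omega)x,\qquad\overline{\ell(a)}=\lambda a,\qquad\eta(w)=(\lambda+\omega)t(w)-\lambda t(w)=\omega\,t(w).
\end{equation}

\emph{Removing $\lambda$.} The constant $\lambda$ describes a scaling of $A$ by $1+r^{n-2}\lambda$, and such scalings are inner. Take $\theta=\alpha_1$ and let $\tilde\lambda\in W$ lift $\lambda$, so that $\tau(a)\equiv(1+r^{n-2}\tilde\lambda)a\pmod Z$. Because $n\ge3$, the unit $(1+r^{n-2}\tilde\lambda)^{-1}$ lies in $1+rW$ and equals $\varepsilon(v)$ for some $v\in W$. Passing from $\alpha_1$ to $\alpha_2=\operatorname{Inn}(E(v))\circ\alpha_1$ multiplies $\tau$ and $\delta$ by $\varepsilon(v)$ and leaves $m,k$ unchanged. Since $\varepsilon(v)\equiv1\pmod{r^{n-2}}$, multiplication by $\varepsilon(v)$ is trivial on $rA/Z$, so $\alpha_2$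 is normalized, and the computation above applies to $\theta=\alpha_2$. For $\alpha_2$ we have $\tau(a)\equiv a\pmod Z$, so $\lambda=0$, and \eqref{eq:seven} gives the remaining assertions.
\end{proof}

The constants correspond to the matrix entries in class $2$. The constant $\mu$ measures how far $A$ is moved off itself, like $m_{21}$; the constant $\omega$ rescales $E(W)$ in its last layer, like $m_{22}-1$.

\subsection*{Powers of elements of $A$}
The value $\alpha_2(ra)$ is known from commutators. It is also the $r$-th power of $\alpha_2(a)$, and this power involves $\psi$.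

\begin{lemma}\label{lem:mu}
In Lemma~\ref{lem:linear}, let $f\ge3$ and $\psi=\sigma+\zeta\sigma^2$. Then $\mu=\omega=0$, and there is a function $\delta\colon W\to A$ with
\begin{equation}\label{eq:eight}
\alpha_2(a)\in aZ\ \ (a\in A),\qquad\alpha_2(E_1(w))=\delta(w)E(w)\ \ (w\in W),\qquad\alpha_2|_{rA}=\mathrm{id}.
\end{equation}
\end{lemma}

\begin{proof}
Let $y=r^{n-2}m(a)$. By (T3), $\varepsilon(y)\equiv1+r^{n-1}m(a)\pmod{r^n}$. Hence $\varepsilon(y)^i\equiv1+i\,r^{n-1}m(a)$ and $\sum_{i<r}\varepsilon(y)^i\equiv r+\binom r2r^{n-1}m(a)\pmod{r^n}$. We have $r\tau(a)=ra$ because $rZ=0$, and $E(ry)=r^{n-1}\psi(\mu\bar a)$ by \eqref{eq:rel}. So \eqref{eq:pow} gives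
\[
\alpha_2(ra)=\alpha_2(a)^r=ra+r^{n-1}\Big(\tbinom r2\mu\bar a^2+\psi(\mu\bar a)\Big).
\]
Comparing with Lemma~\ref{lem:linear}, we get $\omega a=\binom r2\mu a^2+\psi(\mu a)$ for all $a\in R$. If $p$ is odd, then $\binom r2=r\cdot\frac{r-1}2=0$ in $R$; put $\kappa=0$. If $p=2$, then $\binom r2=\frac r2(r-1)=\frac r2$ in $R$, and $\frac r2a^2=\frac r2\sigma(a)$ because $a^2\equiv\sigma(a)\pmod2$; put $\kappa=r/2$. In both cases
\[
\omega a=\big(\kappa\mu+\sigma(\mu)\big)\sigma(a)+\zeta\sigma^2(\mu)\,\sigma^2(a)\qquad(a\in R).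
\]
Since $f\ge3$, Lemma~\ref{lem:ring}(c) gives $\omega=0$ and $\zeta\sigma^2(\mu)=0$, so $\mu=0$. Now $\alpha_2$ fixes $rA$, and $m(a),k(w)\in rW$. By \eqref{eq:rel} the elements $E(r^{n-2}m(a))$ and $E(r^{n-2}k(w))$ lie in $Z$, and we absorb the second into $\delta(w)$.
\end{proof}

\subsection*{Powers of elements of $E(W)$}
It remains to determine $c$, $s$ and $\delta$. The function $\delta$ reduces to one constant $d$, the analogue of $m_{12}$, and the relation \eqref{eq:rel} then produces the equation \eqref{eq:key}.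

\begin{proof}[Proof of Proposition~\ref{prop:aut}]
Let $\alpha\in\operatorname{Aut}(G)$. Choose $c,s$ by Lemma~\ref{lem:semi}, and put $\alpha_1=\alpha\circ\Phi_{c,s}^{-1}$ and
\[
\psi_1=cs\psi s^{-1}=c\,\sigma+c\,s(\zeta)\sigma^2 .
\]
Let $\alpha_2=\operatorname{Inn}(E(v))\circ\alpha_1$ be as in Lemma~\ref{lem:linear}, so that \eqref{eq:eight} holds.

The elements $\delta(w)E(w)$ commute with each other. By \eqref{eq:comm} applied to $w$ and $w_1$, with $d=\delta(w_1)\in A$, we get $r\big(t(w)d-\delta(w)\big)=0$, that is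
\begin{equation}\label{eq:nine}
\delta(w)\equiv t(w)d\pmod Z .
\end{equation}
Let $N=r^{n-1}$, $w\in W$ and $\Sigma=\sum_{i<N}\varepsilon(w)^i$. By \eqref{eq:pow},
\[
\alpha_2(E_1(Nw))=(\delta(w)E(w))^N=\Sigma\,\delta(w)\cdot E(Nw).
\]
Since $\Sigma\equiv N\equiv0\pmod r$, the element $\Sigma$ kills $Z$, and $\Sigma\,\delta(w)=\Sigma\,t(w)d$ by \eqref{eq:nine}. The geometric sum gives $\Sigma\,(\varepsilon(w)-1)=\varepsilon(Nw)-1$, so $\Sigma\,t(w)=t(Nw)\equiv r^{n-1}w\pmod{r^n}$ by (T3). Together with \eqref{eq:rel} in $G_\psi$, this yields $\alpha_2(E_1(Nw))=r^{n-1}\big(\bar d\bar w+\psi(\bar w)\big)$. On the other hand $E_1(Nw)=r^{n-1}\psi_1(\bar w)$ by \eqref{eq:rel} in $G_{\psi_1}$, and this element of $rA$ is fixed by $\alpha_2$. Therefore $\psi_1=\psi+\bar d$, or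
\[
c\,\sigma+c\,s(\zeta)\sigma^2=\bar d+\sigma+\zeta\sigma^2\qquad\text{in }\operatorname{End}(R).
\]
As $f\ge3$, Lemma~\ref{lem:ring}(c) gives $\bar d=0$, $\bar c=1$ and $s(\zeta)=\zeta$ in $R$, and Lemma~\ref{lem:ring}(a) gives $s=1$. Hence $\psi_1=\psi$ and $E_1=E$.

What is left of $c$ and $d$ is inner. Since $c\in1+rW$, we have $c=\varepsilon(v')$ for some $v'$, and $\Phi_{c,1}=\operatorname{Inn}(E(v'))$ by Lemma~\ref{lem:iso}(a). Write $d=rb$ with $b\in A$ and put $\alpha_3=\operatorname{Inn}(b)\circ\alpha_2$. By \eqref{eq:comm}, $bE(w)b^{-1}=(-r\,t(w)b)E(w)$, so $\alpha_3(E(w))=(\delta(w)-t(w)d)E(w)\in ZE(w)$ by \eqref{eq:nine}. Also $\alpha_3(a)=\alpha_2(a)\in aZ$, since $A$ is abelian. Thus $\alpha_3$ is central. Finally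
\[
\alpha=\operatorname{Inn}(E(v))^{-1}\operatorname{Inn}(b)^{-1}\,\alpha_3\,\operatorname{Inn}(E(v')),
\]
and this lies in $\operatorname{Inn}(G)\alpha_3$ because $\operatorname{Inn}(G)$ is normal in $\operatorname{Aut}(G)$.
\end{proof}

\section{Proofs of the theorems}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The order and the class are given by Lemmas~\ref{lem:formulas} and~\ref{lem:structure}. Inner automorphisms are class preserving, and so are central ones by Lemma~\ref{lem:abundance}. Proposition~\ref{prop:aut} gives $\operatorname{Aut}(G)=\operatorname{Inn}(G)\operatorname{Aut}_z(G)=\operatorname{Aut}_c(G)$.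

The same factorization gives $\operatorname{Out}(G)\cong\operatorname{Aut}_z(G)/(\operatorname{Aut}_z(G)\cap\operatorname{Inn}(G))$. Since $Z\le G'$, Lemma~\ref{lem:central}(b) identifies $\operatorname{Aut}_z(G)$ with $\operatorname{Hom}(G,Z)$. By \eqref{eq:ab}, $G/G'\cong R\oplus W/r^{n-1}W$. As $Z\cong R$ is killed by $r$, a homomorphism $h\colon G\to Z$ corresponds to a pair $(h_1,h_2)\in\operatorname{End}(R)^2$ by $h(aE(w))=r^{n-1}\big(h_1(\bar a)+h_2(\bar w)\big)$, and every pair occurs.

The automorphism $\operatorname{Inn}(g)$ is central if and only if $[g,G]\le Z$, that is, by Lemma~\ref{lem:structure}(d), $g=r^{n-2}b\,E(r^{n-2}x)$ with $b\in A$, $x\in W$. The corresponding homomorphism is $y\mapsto[g,y]$, and by \eqref{eq:comm} and (T3)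
\[
[g,a]=r\,t(r^{n-2}x)a=r^{n-1}\bar x\bar a,\qquad[g,E(w)]=-r^{n-1}\bar b\,\bar t(\bar w).
\]
So the inner central automorphisms correspond to the subgroup $R\oplus R\bar t$ of $\operatorname{End}(R)^2$. The map $\phi\mapsto\phi\circ\bar t^{-1}$ is an additive automorphism of $\operatorname{End}(R)$ that carries $R\bar t$ to $R$. Hence $\operatorname{Out}(G)\cong(\operatorname{End}(R)/R)^2$. By Lemma~\ref{lem:ring}(d), $\operatorname{End}(R)/R\cong R^{f-1}\cong(\mathbb{Z}/r)^{f(f-1)}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:all}]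
The case $n=1$ is Example~\ref{ex:abelian}. For $n=2$, Proposition~\ref{prop:two} gives a group of order $p^{3f}$ for each $f\ge3$. For $n\ge3$, fix a power $r\ge3$ of $p$; Theorem~\ref{thm:main} gives a group of order $r^{f(2n-1)}$ for each $f\ge3$. Groups with different $f$ have different orders.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Neukirch}
Neukirch, \emph{Algebraic Number Theory}.

\bibitem{Yadav}
Manoj K. Yadav, \emph{On finite $p$-groups whose central automorphisms are all class preserving}, arXiv:1208.3046 (2012).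

\end{thebibliography}
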